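\title{Reflexivity of semidualizing complexes is not transitive}

\begin{abstract}
Let $A$, $B$, $C$ be semidualizing complexes over a local noetherian ring such that $B$ is $A$-reflexive and $C$ is $B$-reflexive. We show that $C$ need not be $A$-reflexive: there are counterexamples consisting of finitely generated modules over an artinian local ring with any prescribed residue field. The construction starts from a $2\times 2$ matrix that defines an acyclic periodic complex of free modules whose dual is not acyclic, tensors three such complexes, and passes to a trivial extension. We also prove an exact criterion: $C$ is $A$-reflexive if and only if $\mathbf{R}\mathrm{Hom}_R(C,B)\otimes^{\mathbf{L}}_R\mathbf{R}\mathrm{Hom}_R(B,A)$ is semidualizing.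
\end{abstract}

\section{Introduction}

Let $(R,\mathfrak{m},k)$ be a commutative local noetherian ring and $\mathsf{D}(R)$ the derived category of $R$-complexes, indexed homologically. A complex $X$ is \emph{homologically finite} if $\bigoplus_i \operatorname{H}_i(X)$ is a finitely generated $R$-module; that is, every $\operatorname{H}_i(X)$ is finitely generated and only finitely many of them are nonzero.

A finite-dimensional vector space is recovered from its dual by dualizing again. Over $R$ one may dualize into any fixed complex $C$ and ask which $X$ are recovered from $\mathbf{R}\mathrm{Hom}_R(X,C)$. The least one can demand is that this work for $X=R$.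

\begin{definition}
A homologically finite complex $C$ is \emph{semidualizing} if the homothety morphism $\chi^C\colon R\to\mathbf{R}\mathrm{Hom}_R(C,C)$ is an isomorphism in $\mathsf{D}(R)$. For such $C$, a homologically finite complex $X$ is \emph{$C$-reflexive} if $\mathbf{R}\mathrm{Hom}_R(X,C)$ is homologically finite and the biduality morphism $\delta^C_X\colon X\to\mathbf{R}\mathrm{Hom}_R(\mathbf{R}\mathrm{Hom}_R(X,C),C)$ is an isomorphism in $\mathsf{D}(R)$.
\end{definition}

The ring $R$ is semidualizing. At the other extreme stand the \emph{dualizing} complexes, the semidualizing complexes of finite injective dimension; with respect to a dualizing complex, every homologically finite complex is reflexive. Semidualizing complexes can be tested against one another. Every semidualizing $C$ is $C$-reflexive, since $\mathbf{R}\mathrm{Hom}_R(C,C)\cong R$ and $\mathbf{R}\mathrm{Hom}_R(\chi^C,C)\circ\delta^C_C$ is the identity of $C$. The ring $R$ is $C$-reflexive, since $\mathbf{R}\mathrm{Hom}_R(R,C)\cong C$ and $\delta^C_R=\chi^C$. So the relation ``$C$ is $B$-reflexive'' resembles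 an ordering, with $R$ at one end and a dualizing complex, when there is one, at the other. The following question is posed in \cite{SW}.

\medskip
\noindent\textbf{Question.} \emph{Let $A$, $B$, $C$ be semidualizing $R$-complexes. If $B$ is $A$-reflexive and $C$ is $B$-reflexive, must $C$ be $A$-reflexive?}
\medskip

The simplest cases suggest a positive answer. Reflexivity is unchanged when either complex is shifted, so the answer is yes if $C$ is a shift of $B$ or $B$ is a shift of $A$. By the facts above it is also yes if $C$ is a shift of $R$ or if $A$ is dualizing. There is a structural reason for optimism as well. Reflexivity behaves like divisibility: if $C$ is $B$-reflexive, then $C'=\mathbf{R}\mathrm{Hom}_R(C,B)$ is semidualizing and $C\otimes^{\mathbf{L}}_R C'\cong B$ (Lemma~\ref{lem:division}). From $B\cong C\otimes^{\mathbf{L}}_R C'$ and $A\cong B\otimes^{\mathbf{L}}_R B'$ one gets $A\cong C\otimes^{\mathbf{L}}_R(C'\otimes^{\mathbf{L}}_R B')$, just as $c\mid b$ and $b\mid a$ give $c\mid a$. Nevertheless the answer is no.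

\begin{theorem}\label{thm:example}
Let $k$ be any field. There are an artinian local ring $S$, which is a finite-dimensional local $k$-algebra with residue field $k$, and finitely generated semidualizing $S$-modules $A$, $B$, $C$ such that $B$ is $A$-reflexive, $C$ is $B$-reflexive, and $\operatorname{Ext}^n_S(C,A)\neq 0$ for every $n\ge 1$. In particular $\mathbf{R}\mathrm{Hom}_S(C,A)$ is not homologically finite, so $C$ is not $A$-reflexive. Passing to $S[[t_1,\dots,t_d]]$ gives such examples in every Krull dimension $d\ge 0$.
\end{theorem}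

The analogy with divisibility breaks at one place: the product of the two quotients need not be semidualizing. This is the only obstruction.

\begin{theorem}\label{thm:criterion}
Let $R$ be a local noetherian ring and let $A$, $B$, $C$ be semidualizing $R$-complexes such that $B$ is $A$-reflexive and $C$ is $B$-reflexive. Then $C$ is $A$-reflexive if and only if
\[
\mathbf{R}\mathrm{Hom}_R(C,B)\otimes^{\mathbf{L}}_R\mathbf{R}\mathrm{Hom}_R(B,A)
\]
is semidualizing. In that case this complex is isomorphic to $\mathbf{R}\mathrm{Hom}_R(C,A)$.
\end{theorem}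

We prove Theorem~\ref{thm:criterion} first, in Section~\ref{sec:criterion}, because it tells us what a counterexample has to look like. The proof of Theorem~\ref{thm:example} occupies Sections~\ref{sec:boolean}--\ref{sec:trivial}. It does not depend on Section~\ref{sec:criterion} and, apart from Lemma~\ref{lem:modules}, uses only $\operatorname{Ext}$ and $\operatorname{Tor}$ of modules.

\section{Standard facts and the case of modules}\label{sec:prelim}

Let $\mathsf{D}^f_+$ be the class of complexes $X$ with all $\operatorname{H}_i(X)$ finitely generated and $\operatorname{H}_i(X)=0$ for $i\ll 0$, and let $\mathsf{D}^f_-$ be the class defined likewise with $\operatorname{H}_i(X)=0$ for $i\gg0$. The homologically finite complexes form the intersection. Write $\inf X$ and $\sup X$ for the smallest and largest degree of nonzero homology. We use the following standard facts.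

\begin{itemize}
\item[(F1)] A morphism in $\mathsf{D}(R)$ is an isomorphism if and only if its cone is $0$. Both $\mathsf{D}^f_+$ and $\mathsf{D}^f_-$ are closed under cones.
\item[(F2)] If $V,W\in\mathsf{D}^f_+$, then $V\otimes^{\mathbf{L}}_RW\in\mathsf{D}^f_+$, and $\operatorname{H}_{a+b}(V\otimes^{\mathbf{L}}_RW)\cong\operatorname{H}_a(V)\otimes_R\operatorname{H}_b(W)$ for $a=\inf V$, $b=\inf W$. If $W\in\mathsf{D}^f_+$ and $Y\in\mathsf{D}^f_-$, then $\mathbf{R}\mathrm{Hom}_R(W,Y)\in\mathsf{D}^f_-$, and $\operatorname{H}_{s-b}\mathbf{R}\mathrm{Hom}_R(W,Y)\cong\operatorname{Hom}_R(\operatorname{H}_b(W),\operatorname{H}_s(Y))$ for $b=\inf W$, $s=\sup Y$.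
\item[(F3)] $\operatorname{H}_0\mathbf{R}\mathrm{Hom}_R(U,Z)$ is the group of morphisms $U\to Z$ in $\mathsf{D}(R)$. A morphism $R\to Z$ is determined by the image of $1$ in $\operatorname{H}_0(Z)$. The homothety $\chi^U$ sends $1$ to $\mathrm{id}_U$.
\item[(F4)] There are natural isomorphisms
\[
\mathbf{R}\mathrm{Hom}_R(U,\mathbf{R}\mathrm{Hom}_R(V,Z))\cong\mathbf{R}\mathrm{Hom}_R(U\otimes^{\mathbf{L}}_RV,Z)\cong\mathbf{R}\mathrm{Hom}_R(V,\mathbf{R}\mathrm{Hom}_R(U,Z)).
\]
So a morphism $\varphi\colon U\otimes^{\mathbf{L}}_RV\to Z$ has two \emph{adjoints}, $\varphi'\colon U\to\mathbf{R}\mathrm{Hom}_R(V,Z)$ and $\varphi''\colon V\to\mathbf{R}\mathrm{Hom}_R(U,Z)$. Naturality means that the first adjoint of $\gamma\circ\varphi\circ(\alpha\otimes\beta)$ is $\mathbf{R}\mathrm{Hom}_R(\beta,\gamma)\circ\varphi'\circ\alpha$, and symmetrically for the second. Evaluation $\mathrm{ev}\colon X\otimes^{\mathbf{L}}_R\mathbf{R}\mathrm{Hom}_R(X,Y)\to Y$ has adjoints $\delta^Y_X$ and the identity of $\mathbf{R}\mathrm{Hom}_R(X,Y)$.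
\end{itemize}

For modules $X$ and $Z$ one has $\operatorname{H}_{-n}\mathbf{R}\mathrm{Hom}_R(X,Z)=\operatorname{Ext}^n_R(X,Z)$, and the definitions become conditions on $\operatorname{Ext}$. We state the test for reflexivity in terms of a pairing, the form in which it will be verified.

\begin{lemma}\label{lem:modules}
Let $X$, $Y$, $Z$ be finitely generated $R$-modules.
\begin{itemize}
\item[(a)] $Z$ is semidualizing if and only if $R\to\operatorname{Hom}_R(Z,Z)$ is bijective and $\operatorname{Ext}^n_R(Z,Z)=0$ for $n>0$.
\item[(b)] Let $Z$ be semidualizing and let $\mu\colon X\otimes_RY\to Z$ be a homomorphism whose adjoints $\kappa\colon Y\to\operatorname{Hom}_R(X,Z)$ and $\kappa'\colon X\to\operatorname{Hom}_R(Y,Z)$ are bijective. If $\operatorname{Ext}^n_R(X,Z)=0=\operatorname{Ext}^n_R(Y,Z)$ for $n>0$, then $X$ is $Z$-reflexive and $\mathbf{R}\mathrm{Hom}_R(X,Z)\cong Y$.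
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is the definition, read on homology. For (b), let $\iota\colon Z\to U$ be an injective resolution. Then $\delta^Z_X$ is represented by the biduality map $X\to\operatorname{Hom}_R(\operatorname{Hom}_R(X,U),U)$. As $\operatorname{Ext}^n_R(X,Z)=0$ for $n>0$, the map $\iota_*\kappa\colon Y\to\operatorname{Hom}_R(X,U)$ is a quasi-isomorphism. This gives the last claim, and since $\operatorname{Hom}_R(-,U)$ preserves quasi-isomorphisms, it suffices to show that the composite
\[
X\to\operatorname{Hom}_R(\operatorname{Hom}_R(X,U),U)\to\operatorname{Hom}_R(Y,U)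
\]
is a quasi-isomorphism. It sends $x$ to $y\mapsto\iota(\kappa(y)(x))=\iota\mu(x\otimes y)$, so it equals $\iota_*\kappa'$, which is a quasi-isomorphism because $\kappa'$ is bijective and $\operatorname{Ext}^n_R(Y,Z)=0$ for $n>0$.
\end{proof}

\begin{example}\label{ex:E}
Let $P$ be a finite-dimensional local $k$-algebra with residue field $k$, and let $E=\operatorname{Hom}_k(P,k)$ with $(af)(b)=f(ab)$. The map $g\mapsto(x\mapsto g(x)(1))$ is a natural isomorphism $\operatorname{Hom}_P(-,E)\cong\operatorname{Hom}_k(-,k)$. This functor is exact, so $E$ is injective. The composite $P\to\operatorname{Hom}_P(E,E)\cong\operatorname{Hom}_k(E,k)$ sends $a$ to $f\mapsto f(a)$; it is the biduality map of the vector space $P$, so the homothety is bijective. Thus $E$ is a dualizing $P$-module.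
\end{example}

\section{When reflexivity is transitive}\label{sec:criterion}

In this section only, $\otimes$ stands for $\otimes^{\mathbf{L}}_R$ and $\mathrm{RHom}$ for $\mathbf{R}\mathrm{Hom}_R$. Every step of the proof of Theorem~\ref{thm:criterion} has the same shape. A formal argument with (F3) and (F4) shows that a morphism becomes an isomorphism after one applies $\mathrm{RHom}(-,Y)$, $\mathrm{RHom}(W,-)$ or $V\otimes-$; then the functor has to be removed. The next lemma permits this. It is the place where the ring must be local: over $k\times k$ the nonzero modules $k\times0$ and $0\times k$ have zero tensor product.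

\begin{lemma}\label{lem:nonzero}
Let $V,W\in\mathsf{D}^f_+$ and $Y\in\mathsf{D}^f_-$ be nonzero. Then
\[
\text{\rm(a)}\ \ V\otimes W\neq0,\qquad \text{\rm(b)}\ \ \mathrm{RHom}(k,Y)\neq0,\qquad \text{\rm(c)}\ \ \mathrm{RHom}(W,Y)\neq0 .
\]
\end{lemma}

\begin{proof}
(a) By (F2), the tensor product of the lowest homology modules of $V$ and $W$ is a homology module of $V\otimes W$. By Nakayama's lemma both modules surject onto $k$, so their tensor product surjects onto $k$.

(b) The top homology $\operatorname{Hom}_R(k,\operatorname{H}_{\sup Y}(Y))$ predicted by (F2) may vanish, for instance when $Y=R$ has positive depth. We therefore replace $Y$ by a complex whose homology is killed by $\mathfrak{m}$. Let $x\in\mathfrak{m}$ and $s=\sup Y$. The long exact sequence embeds $\operatorname{H}_s(Y)/x\operatorname{H}_s(Y)$, which is nonzero by Nakayama's lemma, into $\operatorname{H}_s$ of the cone of $Y\xrightarrow{x}Y$. So the cone is again a nonzero complex in $\mathsf{D}^f_-$. Let $K$ be the Koszul complex on generators $x_1,\dots,x_e$ of $\mathfrak{m}$. Then $K\otimes Y$ arises from $Y$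 by taking such cones for $x_1,\dots,x_e$ in turn, so $0\ne K\otimes Y\in\mathsf{D}^f_-$. Multiplication by each $x_i$ is null-homotopic on $K$, so $\mathfrak{m}$ annihilates the homology of $K\otimes Y$. With $t=\sup(K\otimes Y)$, fact (F2) gives
\[
\operatorname{H}_t\mathrm{RHom}(k,K\otimes Y)\cong\operatorname{Hom}_R(k,\operatorname{H}_t(K\otimes Y))\neq0 .
\]
Since $K$ is a bounded complex of finitely generated free modules, $\mathrm{RHom}(k,K\otimes Y)\cong K\otimes\mathrm{RHom}(k,Y)$. Hence $\mathrm{RHom}(k,Y)\ne0$.

(c) The complex $k\otimes W$ is represented by a complex of $k$-vector spaces and is nonzero by (a), so a shift of $k$ is a direct summand of it. Hence $\mathrm{RHom}(k,\mathrm{RHom}(W,Y))\cong\mathrm{RHom}(k\otimes W,Y)$ has a shift of $\mathrm{RHom}(k,Y)\neq0$ as a direct summand.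
\end{proof}

A semidualizing complex is nonzero, because $R\ne0$, and lies in both $\mathsf{D}^f_+$ and $\mathsf{D}^f_-$, so it may take any role in Lemma~\ref{lem:nonzero}. We now make the analogy with division precise.

\begin{lemma}\label{lem:division}
Let $X$ and $Y$ be semidualizing with $X$ $Y$-reflexive, and put $X'=\mathrm{RHom}(X,Y)$. Then $\mathrm{ev}\colon X\otimes X'\to Y$ is an isomorphism and $X'$ is semidualizing.
\end{lemma}

\begin{proof}
Consider the three morphisms from $R$ to $\mathrm{RHom}(X\otimes X',Y)$ given by
\begin{align*}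
\alpha&\colon R\xrightarrow{\chi^Y}\mathrm{RHom}(Y,Y)\xrightarrow{\mathrm{ev}^*}\mathrm{RHom}(X\otimes X',Y),\\
\beta&\colon R\xrightarrow{\chi^X}\mathrm{RHom}(X,X)\xrightarrow{(\delta^Y_X)_*}\mathrm{RHom}(X,\mathrm{RHom}(X',Y))\cong\mathrm{RHom}(X\otimes X',Y),\\
\gamma&\colon R\xrightarrow{\chi^{X'}}\mathrm{RHom}(X',X')=\mathrm{RHom}(X',\mathrm{RHom}(X,Y))\cong\mathrm{RHom}(X\otimes X',Y).
\end{align*}
Each sends $1$ to $\mathrm{ev}$, because $\delta^Y_X$ and $\mathrm{id}_{X'}$ are the adjoints of $\mathrm{ev}$. By (F3), $\alpha=\beta=\gamma$. Now $\beta$ is an isomorphism, since $X$ is semidualizing and $Y$-reflexive. From $\gamma$ we see that $\chi^{X'}$ is an isomorphism, and $X'$ is homologically finite by the definition of reflexivity, so $X'$ is semidualizing. From $\alpha$ we see that $\mathrm{ev}^*$ is an isomorphism, since $\chi^Y$ is one. Thus $\mathrm{RHom}(\operatorname{cone}(\mathrm{ev}),Y)=0$. The cone lies in $\mathsf{D}^f_+$ by (F1) and (F2), so it is $0$ by Lemma~\ref{lem:nonzero}(c).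
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Put $C'=\mathrm{RHom}(C,B)$ and $B'=\mathrm{RHom}(B,A)$; both are homologically finite by hypothesis. We have to compare
\[
W=C'\otimes B'\in\mathsf{D}^f_+\qquad\text{with}\qquad V=\mathrm{RHom}(C,A)\in\mathsf{D}^f_- .
\]
The two complexes are bounded on opposite sides, and neither is known to be homologically finite. Let
\[
\varepsilon\colon C\otimes W=C\otimes C'\otimes B'\xrightarrow{\mathrm{ev}_C\otimes B'}B\otimes B'\xrightarrow{\mathrm{ev}_B}A
\]
be the composite of the evaluations, and let $w'\colon C\to\mathrm{RHom}(W,A)$ and $w\colon W\to V$ be its adjoints. Three facts hold without further hypotheses.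

First, $\varepsilon$ is an isomorphism, by Lemma~\ref{lem:division} applied to $(C,B)$ and to $(B,A)$.

Second, $w'$ is an isomorphism. Moving $B'$ across the adjunction turns $\varepsilon$ into $\delta^A_B\circ\mathrm{ev}_C\colon C\otimes C'\to\mathrm{RHom}(B',A)$, and then moving $C'$ turns this into $\mathrm{RHom}(C',\delta^A_B)\circ\delta^B_C$. So $w'$ is the composite of isomorphisms
\[
C\xrightarrow{\delta^B_C}\mathrm{RHom}(C',B)\xrightarrow{\mathrm{RHom}(C',\delta^A_B)}\mathrm{RHom}(C',\mathrm{RHom}(B',A))\cong\mathrm{RHom}(W,A).
\]

Third, with $\mathrm{ev}\colon C\otimes V\to A$,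
\begin{equation}\label{eq:adjoints}
\mathrm{ev}\circ(C\otimes w)=\varepsilon,\qquad \mathrm{RHom}(w,A)\circ\delta^A_C=w' .
\end{equation}
Indeed, by (F4) the second adjoint of $\mathrm{ev}\circ(C\otimes w)$ is $\mathrm{id}_V\circ w=w$, which gives the first equality, and its first adjoint is $\mathrm{RHom}(w,A)\circ\delta^A_C$, which gives the second.

Suppose that $C$ is $A$-reflexive. By Lemma~\ref{lem:division}, $V$ is semidualizing and $\mathrm{ev}$ is an isomorphism. By \eqref{eq:adjoints}, $C\otimes w$ is an isomorphism, that is, $C\otimes\operatorname{cone}(w)=0$. As $V$ is homologically finite, $\operatorname{cone}(w)\in\mathsf{D}^f_+$, and Lemma~\ref{lem:nonzero}(a) gives $\operatorname{cone}(w)=0$. So $W\cong V$, and $W$ is semidualizing.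

Suppose that $W$ is semidualizing. The composites
\begin{gather*}
R\xrightarrow{\chi^W}\mathrm{RHom}(W,W)\xrightarrow{w_*}\mathrm{RHom}(W,V)\cong\mathrm{RHom}(C\otimes W,A),\\
R\xrightarrow{\chi^A}\mathrm{RHom}(A,A)\xrightarrow{\varepsilon^*}\mathrm{RHom}(C\otimes W,A)
\end{gather*}
both send $1$ to $\varepsilon$, so they are equal. The second is an isomorphism and so is $\chi^W$; hence $w_*$ is an isomorphism, that is, $\mathrm{RHom}(W,\operatorname{cone}(w))=0$. As $W$ is homologically finite, $\operatorname{cone}(w)\in\mathsf{D}^f_-$, and Lemma~\ref{lem:nonzero}(c) gives $\operatorname{cone}(w)=0$. So $V\cong W$ is homologically finite. In the second equality of \eqref{eq:adjoints}, $w'$ and $\mathrm{RHom}(w,A)$ are isomorphisms, hence so is $\delta^A_C$. Thus $C$ is $A$-reflexive.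
\end{proof}

A counterexample therefore consists of semidualizing complexes $C$, $C'$, $B'$ such that $C\otimes C'$ and $C\otimes C'\otimes B'$ are semidualizing while the partial product $C'\otimes B'$ is not. We shall arrange that $C'\otimes B'$ has homology in all positive degrees and that tensoring with $C$ removes it.

\section{A Boolean family of semidualizing modules}\label{sec:boolean}

From now on $k$ is a fixed field, and tensor products are ordinary ones. We begin with a ring over which division of semidualizing modules works perfectly, and we damage it afterward.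

Let $P$ and $E$ be as in Example~\ref{ex:E}; a specific $P$ is chosen in Section~\ref{sec:matrix}. Put $Q=P\otimes_kP\otimes_kP$. The maximal ideals of the three factors generate a nilpotent ideal with quotient $k$, so $Q$ is a finite-dimensional local $k$-algebra with residue field $k$. For $I\subseteq\{1,2,3\}$ let
\[
E_I=N_1\otimes_kN_2\otimes_kN_3,\qquad N_i=\begin{cases}E&\text{if } i\in I,\\ P&\text{if } i\notin I,\end{cases}
\]
so that $E_\varnothing=Q$. For disjoint $I$ and $K$, no factor is $E$ in both $E_I$ and $E_K$, so multiplying factor by factor defines a $Q$-bilinear product $E_I\times E_K\to E_{I\cup K}$, written $(b,a)\mapsto ba$, with $ba=ab$.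

\begin{lemma}\label{lem:boolean}
If $I\subseteq J$, then $\operatorname{Ext}^n_Q(E_I,E_J)=0$ for $n>0$, and the map $E_{J\setminus I}\to\operatorname{Hom}_Q(E_I,E_J)$, $a\mapsto(b\mapsto ba)$, is an isomorphism.
\end{lemma}

\begin{proof}
Write $E_I=\bigotimes_kN_i$ and $E_J=\bigotimes_kN_i'$, and let $L_i\to N_i$ be resolutions by finitely generated free $P$-modules. By the K\"unneth formula over $k$, the complex $L=L_1\otimes_kL_2\otimes_kL_3$ is a resolution of $E_I$ by finitely generated free $Q$-modules. The natural map $\bigotimes_k\operatorname{Hom}_P(L_i,N_i')\to\operatorname{Hom}_Q(L,E_J)$ is an isomorphism of complexes: it is bijective when each $L_i$ is replaced by $P$, it is additive in each $L_i$, and each degree involves finitely many summands. The K\"unneth formula gives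
\[
\operatorname{Ext}^n_Q(E_I,E_J)\cong\bigoplus_{n_1+n_2+n_3=n}\ \bigotimes_{i=1}^3\operatorname{Ext}^{n_i}_P(N_i,N_i').
\]
Since $I\subseteq J$, each pair $(N_i,N_i')$ is $(P,P)$, $(P,E)$ or $(E,E)$. In each case the higher $\operatorname{Ext}$ modules vanish, because $P$ is free and $E$ is injective. For $n=0$ the map in the statement is a tensor product of the multiplication maps $P\to\operatorname{Hom}_P(P,P)$, $E\to\operatorname{Hom}_P(P,E)$, $P\to\operatorname{Hom}_P(E,E)$, which are isomorphisms.
\end{proof}

By Lemma~\ref{lem:modules}, each $E_I$ is semidualizing (take $J=I$), and $E_I$ is $E_J$-reflexive with quotient $E_{J\setminus I}$ whenever $I\subseteq J$ (use the pairs $I\subseteq J$ and $J\setminus I\subseteq J$). Inclusion is transitive, and $E_{\{1,2,3\}}\cong\operatorname{Hom}_k(Q,k)$ is dualizing, so nothing fails along chains of subsets yet.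

The plan is to change rings so that exactly one member $E_T$ of the family is lost; then every division whose quotient should be $E_T$ fails, and all others survive. We want $I\subseteq K\subseteq J$ with $J\setminus I=T$, while $\varnothing$, $I$, $K$, $J$, $K\setminus I$ and $J\setminus K$ differ from $T$. The sets $K\setminus I$ and $J\setminus K$ partition $T$ and neither equals $T$, so both are nonempty; and $J\ne T$ forces $I\neq\varnothing$. This is why three factors are needed, and up to relabeling
\[
I=\{1\},\qquad K=\{1,2\},\qquad J=\{1,2,3\},\qquad T=\{2,3\}.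
\]
The tool that singles out $T$ is a doubly infinite complex $F$ of finitely generated free $Q$-modules such that $F\otimes_QE_I$ is acyclic exactly when $I\neq T$. We build it as a tensor product of three complexes over $P$, each of which distinguishes $P$ from $E$.

\section{An exact matrix whose transpose is not exact}\label{sec:matrix}

Let $\Psi$ be an $n\times n$ matrix over $P$ with $\Psi^2=0$. For a $P$-module $N$ it acts on columns $N^n$, and we put $H(N^n,\Psi)=\ker\Psi/\operatorname{im}\Psi$, the homology in any degree of the periodic complex $\cdots\to N^n\xrightarrow{\Psi}N^n\xrightarrow{\Psi}\cdots$. As $P$ is commutative, $(\Psi^\top)^2=(\Psi^2)^\top=0$. Identify $E^n$ with $\operatorname{Hom}_k(P^n,k)$ by $f(v)=\sum_if_i(v_i)$. Then $f(\Psi v)=\sum_j\bigl(\sum_i\Psi_{ij}f_i\bigr)(v_j)$, so the $k$-dual of $\Psi$ on $P^n$ is $\Psi^\top$ on $E^n$, and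
\begin{equation}\label{eq:dual}
H(E^n,\Psi^\top)\cong\operatorname{Hom}_k(H(P^n,\Psi),k).
\end{equation}
A matrix $\Phi$ that is exact on $P^n$ and not on $E^n$ is therefore a matrix that is exact on $P^n$ while $\Phi^\top$ is not. A $1\times1$ matrix is its own transpose, so we try
\[
\Phi=\begin{pmatrix}p&q\\ r&s\end{pmatrix},\qquad \Phi^2=\begin{pmatrix}p^2+qr&pq+qs\\ pr+rs&qr+s^2\end{pmatrix},
\]
over a graded algebra $P=k\oplus P_1\oplus P_2$ with $p,q,r,s\in P_1$. To make $\Phi^\top$ inexact we add a generator $y$ with $ry=sy=0$, so that $\Phi^\top$ kills $\binom0y$. Exactness of $\Phi$ means exactness of $0\to k^2\to P_1^2\to P_2^2\to0$, which forces $\dim P_2=\dim P_1-1$.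

So let $P_1$ have basis $p,q,r,s,y$, let $P_2$ have basis $e_1,e_2,e_3,e_4$, and define $P_1\times P_1\to P_2$ by the symmetric table
\[
\begin{array}{c|ccccc}
 & p&q&r&s&y\\ \hline
p& 0&e_1&e_3&e_4&e_2\\
q& e_1&-e_2&0&-e_1&e_3\\
r& e_3&0&e_2&-e_3&0\\
s& e_4&-e_1&-e_3&0&0\\
y& e_2&e_3&0&0&0
\end{array}
\]
with $P_1P_2=P_2P_2=0$. The product is associative because any product of three elements of $P_1\oplus P_2$ is $0$ in either bracketing. Thus $P$ is a graded local $k$-algebra of dimension $10$ with residue field $k$. The table gives $p^2=qr=s^2=0$, $pq+qs=e_1-e_1=0$ and $pr+rs=e_3-e_3=0$, so $\Phi^2=0$. This $P$ is fixed from now on.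

\begin{lemma}\label{lem:matrix}
$H(P^2,\Phi)=0$ and $H(P^2,\Phi^\top)\neq0$.
\end{lemma}

\begin{proof}
Both maps are homogeneous of degree $1$, so we argue degree by degree. Columns are written as pairs.

We have $\Phi(a,b)=(pa+qb,\,ra+sb)$. The values $\Phi(a,0)=(pa,ra)$ are read from rows $p$ and $r$ of the table, and the values $\Phi(0,b)=(qb,sb)$ from rows $q$ and $s$:
\[
\begin{array}{c|ccccc}
x& p&q&r&s&y\\ \hline
\Phi(x,0)&(0,e_3)&(e_1,0)&(e_3,e_2)&(e_4,-e_3)&(e_2,0)\\
\Phi(0,x)&(e_1,e_4)&(-e_2,-e_1)&(0,-e_3)&(-e_1,0)&(e_3,0)
\end{array}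
\]
The span contains $(e_1,0)$, $(e_2,0)$, $(e_3,0)$, $(0,e_3)$. With these, $(e_3,e_2)$ yields $(0,e_2)$, $(e_4,-e_3)$ yields $(e_4,0)$, $(e_1,e_4)$ yields $(0,e_4)$, and $(-e_2,-e_1)$ yields $(0,e_1)$. All coefficients are $\pm1$, so over every field $\Phi\colon P_1^2\to P_2^2$ is surjective, and its kernel has dimension $10-8=2$. The map $\Phi\colon k^2\to P_1^2$ sends the basis vectors to the independent elements $(p,r)$ and $(q,s)$. So it is injective, and its image, which lies in that kernel since $\Phi^2=0$, equals the kernel. Hence $\ker\Phi=\operatorname{im}\Phi$ in degrees $0$, $1$ and $2$.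

We have $\Phi^\top(a,b)=(pa+rb,\,qa+sb)$, so $\Phi^\top(0,y)=(ry,sy)=0$. The degree $1$ part of $\operatorname{im}\Phi^\top$ is spanned by $(p,q)$ and $(r,s)$ and does not contain $(0,y)$.
\end{proof}

Lemma~\ref{lem:matrix} and \eqref{eq:dual} show that $\Phi$ and $\Phi^\top$ are opposite switches:
\begin{equation}\label{eq:switch}
H(P^2,\Phi)=0,\quad H(E^2,\Phi)\ne0,\qquad H(P^2,\Phi^\top)\neq0,\quad H(E^2,\Phi^\top)=0 .
\end{equation}
In particular $E\not\cong P$. Conversely, over an algebra with $E\cong P$ formula \eqref{eq:dual} shows that no such matrix exists.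

\begin{example}\label{ex:onefactor}
One factor already shows how \eqref{eq:switch} produces infinitely many nonzero $\operatorname{Ext}$ modules. Let $N=\operatorname{coker}(\Phi^\top\colon E^2\to E^2)$. Since $\ker\Phi^\top=\operatorname{im}\Phi^\top$ on $E^2$, the map $\Phi^\top$ induces an isomorphism from $N$ onto $\ker\Phi^\top$, and
\[
0\to N\to E^2\xrightarrow{\Phi^\top}E^2\xrightarrow{\Phi^\top}\cdots
\]
is an injective resolution. Apply $\operatorname{Hom}_P(E,-)$. The homothety identifies $\operatorname{Hom}_P(E,E^2)$ with $P^2$, compatibly with matrices, so the resolution becomes $P^2\xrightarrow{\Phi^\top}P^2\xrightarrow{\Phi^\top}\cdots$. Hence $\operatorname{Ext}^n_P(E,N)\cong H(P^2,\Phi^\top)$ for all $n\ge1$, and $(0,y)$ represents a nonzero class. Dividing by $E$ has turned an acyclic complex into one that is not acyclic. In the language of Section~\ref{sec:boolean}, the exceptional set here is $T=\varnothing$, which is not allowed. Two further factors, carrying $\Phi$, will move it to $\{2,3\}$.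
\end{example}

\section{A complex that singles out one subset}\label{sec:complex}

The tensor product of doubly infinite complexes has terms of infinite rank. To keep the rank finite we tensor the periodic complexes in folded form and unfold afterward. A \emph{$\mathbb{Z}/2$-complex} is a module $G=G_0\oplus G_1$ with an endomorphism $\partial$ that exchanges $G_0$ and $G_1$ and has $\partial^2=0$. Tensor products carry the differential $\partial(x\otimes x')=\partial x\otimes x'+(-1)^{|x|}x\otimes\partial x'$.

The K\"unneth formula $H(G\otimes_kG')\cong H(G)\otimes_kH(G')$ holds for $\mathbb{Z}/2$-complexes of vector spaces. Choose graded complements $\ker\partial=\operatorname{im}\partial\oplus G^{\mathrm h}$ and $G=\ker\partial\oplus G^{\mathrm c}$. Then $G$ is the direct sum of $G^{\mathrm h}\cong H(G)$, with zero differential, and $\operatorname{im}\partial\oplus G^{\mathrm c}$. On the latter, the odd map $h$ that is inverse to $\partial|_{G^{\mathrm c}}$ on $\operatorname{im}\partial$ and zero on $G^{\mathrm c}$ satisfies $\partial h+h\partial=1$. Then $h\otimes1$ satisfies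 the same identity on the tensor product with $G'$, because the two terms $\pm hx\otimes\partial x'$ cancel, so this summand contributes no homology. The remaining summand $G^{\mathrm h}\otimes_kG'$ has differential $\pm1\otimes\partial$ and homology $G^{\mathrm h}\otimes_kH(G')$.

Let $G^{(1)}$ be the $\mathbb{Z}/2$-complex over $P$ with $P^2$ in both degrees and both differentials $\Phi^\top$, and let $G^{(2)}=G^{(3)}$ be the one with both differentials $\Phi$. Put $G=G^{(1)}\otimes_kG^{(2)}\otimes_kG^{(3)}$, a $\mathbb{Z}/2$-complex of finitely generated free $Q$-modules. Let $F$ be its unfolding, the complex with $F_n=G_{n\bmod 2}$ for $n\in\mathbb{Z}$ and the differentials of $G$. Call $I\subseteq\{1,2,3\}$ \emph{good} if $I\neq\{2,3\}$.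

\begin{lemma}\label{lem:F}
If $I$ is good, then $F\otimes_QE_I$ is acyclic. Moreover $\operatorname{H}_n(F\otimes_QE_{\{2,3\}})\neq0$ for all $n\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
We have $G\otimes_QE_I\cong\bigotimes_k(G^{(i)}\otimes_PN_i)$, so $H(G\otimes_QE_I)\cong\bigotimes_kH(G^{(i)}\otimes_PN_i)$. In both parities, the $i$-th factor is $H(N_1^2,\Phi^\top)$ for $i=1$ and $H(N_i^2,\Phi)$ for $i=2,3$. By \eqref{eq:switch} the first factor vanishes if and only if $1\in I$, and the $i$-th factor for $i=2,3$ vanishes if and only if $i\notin I$. All three are nonzero exactly when $I=\{2,3\}$, and then each is nonzero in both parities, hence so is their tensor product.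
\end{proof}

A module is needed to carry this information. Let
\[
M=\operatorname{coker}(F_1\to F_0),\qquad M_I=M\otimes_QE_I=\operatorname{coker}(F_1\otimes_QE_I\to F_0\otimes_QE_I).
\]
The two halves of $F$ play different roles. Since $\varnothing$ is good, $F$ is acyclic, and the half $F_{\ge0}$ is a free resolution of $M$. Hence for every $I$,
\begin{equation}\label{eq:tor}
\operatorname{Tor}^Q_n(M,E_I)\cong\operatorname{H}_n(F\otimes_QE_I)\qquad(n\ge1),
\end{equation}
which is $0$ for good $I$. The other half gives, for good $I$, an exact sequence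
\begin{equation}\label{eq:cores}
0\to M_I\to F_{-1}\otimes_QE_I\to F_{-2}\otimes_QE_I\to\cdots,
\end{equation}
in which the first map is induced by the differential $F_0\to F_{-1}$. The next lemma is Example~\ref{ex:onefactor} with \eqref{eq:cores} in place of the injective resolution. The terms are no longer injective, and we use a standard consequence of dimension shifting: if $0\to N\to U^0\to U^1\to\cdots$ is exact and $\operatorname{Ext}^n_Q(L,U^j)=0$ for all $n>0$ and all $j$, then $\operatorname{Ext}^n_Q(L,N)$ is the $n$-th cohomology of $\operatorname{Hom}_Q(L,U^\bullet)$.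

\begin{lemma}\label{lem:M}
Let $I\subseteq J$ with $J$ good.
\begin{itemize}
\item[(a)] If $J\setminus I$ is good, then $\operatorname{Ext}^n_Q(E_I,M_J)=0$ for $n>0$, and the map $M_{J\setminus I}\to\operatorname{Hom}_Q(E_I,M_J)$, $x\otimes a\mapsto(b\mapsto x\otimes ba)$, is an isomorphism.
\item[(b)] If $J\setminus I=\{2,3\}$, then $\operatorname{Ext}^n_Q(E_I,M_J)\neq0$ for all $n\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
For a $Q$-module $L$ let $\theta_L\colon L\otimes_QE_{J\setminus I}\to\operatorname{Hom}_Q(E_I,L\otimes_QE_J)$ be the map $x\otimes a\mapsto(b\mapsto x\otimes ba)$. It is natural and additive in $L$. If $L$ is finitely generated and free, Lemma~\ref{lem:boolean} shows that $\theta_L$ is an isomorphism and that $\operatorname{Ext}^n_Q(E_I,L\otimes_QE_J)=0$ for $n>0$. Since $J$ is good, \eqref{eq:cores} is available for $M_J$, and $\operatorname{Ext}^n_Q(E_I,M_J)$ is the $n$-th cohomology of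
\[
F_{-1}\otimes_QE_{J\setminus I}\to F_{-2}\otimes_QE_{J\setminus I}\to\cdots,
\]
with the first term in degree $0$. For $n\geq1$ this is $\operatorname{H}_{-1-n}(F\otimes_QE_{J\setminus I})$, and Lemma~\ref{lem:F} gives (b) and the vanishing in (a). Let $J\setminus I$ be good. By \eqref{eq:cores} for $J\setminus I$, the module $M_{J\setminus I}$ is the kernel of the first map displayed, while $\operatorname{Hom}_Q(E_I,M_J)$ is the kernel of $\operatorname{Hom}_Q(E_I,F_{-1}\otimes_QE_J)\to\operatorname{Hom}_Q(E_I,F_{-2}\otimes_QE_J)$. By naturality for $M\to F_{-1}\to F_{-2}$, the isomorphisms $\theta_{F_{-1}}$ and $\theta_{F_{-2}}$ induce $\theta_M$ on the kernels, so $\theta_M$ is an isomorphism.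
\end{proof}

\section{The trivial extension}\label{sec:trivial}

Lemma~\ref{lem:M} concerns $\operatorname{Ext}$ from $E_I$ into $M_J$, and we need it to be part of an $\operatorname{Ext}$ between semidualizing modules. This happens after base change to a ring that contains $M$ as a direct summand. Let $S=Q\ltimes M$ be the trivial extension, that is, $S=Q\oplus M$ with
\[
(u,x)(u',x')=(uu',\,ux'+u'x).
\]
It is a commutative finite-dimensional $k$-algebra. If $\mathfrak{n}$ is the maximal ideal of $Q$, then $\mathfrak{n}\oplus M$ is a nilpotent ideal with quotient $k$, so $S$ is local with residue field $k$. For good $I$ put $X_I=S\otimes_QE_I$. Then $X_\varnothing=S$, and $X_I=E_I\oplus M_I$ as $Q$-modules. The products on the $E_I$ extend to $S$-bilinear products $(s\otimes b)(s'\otimes a)=ss'\otimes ba$, which are again symmetric.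

\begin{proposition}\label{prop:family}
Let $I\subseteq J$ be good sets.
\begin{itemize}
\item[(a)] If $J\setminus I$ is good, then $\operatorname{Ext}^n_S(X_I,X_J)=0$ for $n>0$, and the map $\kappa_{I,J}\colon X_{J\setminus I}\to\operatorname{Hom}_S(X_I,X_J)$, $z\mapsto(x\mapsto xz)$, is an isomorphism.
\item[(b)] $X_I$ is semidualizing. If $J\setminus I$ is good, then $X_I$ is $X_J$-reflexive and $\mathbf{R}\mathrm{Hom}_S(X_I,X_J)\cong X_{J\setminus I}$.
\item[(c)] If $J\setminus I=\{2,3\}$, then $\operatorname{Ext}^n_S(X_I,X_J)\ne0$ for all $n\ge1$.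
\end{itemize}
\end{proposition}

\begin{proof}
Let $L\to E_I$ be a free resolution over $Q$. Since $I$ is good, \eqref{eq:tor} gives $\operatorname{Tor}_n^Q(S,E_I)=\operatorname{Tor}_n^Q(Q,E_I)\oplus\operatorname{Tor}_n^Q(M,E_I)=0$ for $n>0$, so $S\otimes_QL\to X_I$ is a free resolution over $S$. From $\operatorname{Hom}_S(S\otimes_QL,X_J)\cong\operatorname{Hom}_Q(L,X_J)$ we obtain
\[
\operatorname{Ext}^n_S(X_I,X_J)\cong\operatorname{Ext}^n_Q(E_I,E_J)\oplus\operatorname{Ext}^n_Q(E_I,M_J).
\]
Since $J$ is good, Lemma~\ref{lem:M} applies to the second summand. Its part (b) gives (c), and its part (a) together with Lemma~\ref{lem:boolean} gives the vanishing in (a). Under $\operatorname{Hom}_S(X_I,X_J)\cong\operatorname{Hom}_Q(E_I,S\otimes_QE_J)$, the map $\kappa_{I,J}$ becomes $s\otimes a\mapsto(b\mapsto s\otimes ba)$. For $S=Q\oplus M$ this is the direct sum of the isomorphisms of Lemma~\ref{lem:boolean} and Lemma~\ref{lem:M}(a). This proves (a).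

For (b), apply (a) with $J=I$, which is allowed because $\varnothing$ is good. The map $\kappa_{I,I}\colon S\to\operatorname{Hom}_S(X_I,X_I)$ is the homothety, so $X_I$ is semidualizing by Lemma~\ref{lem:modules}(a); the same holds for $X_J$. Now let $J\setminus I$ be good. Then (a) applies to $I\subseteq J$ and also to $J\setminus I\subseteq J$, since $J\setminus(J\setminus I)=I$ is good. By the symmetry of the product, $\kappa_{I,J}$ and $\kappa_{J\setminus I,J}$ are the two adjoints of the multiplication $X_I\otimes_SX_{J\setminus I}\to X_J$. Lemma~\ref{lem:modules}(b) finishes the proof.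
\end{proof}

If $J$ is good and $J\setminus I=\{2,3\}$, then $J=\{1,2,3\}$ and $I=\{1\}$. So among the inclusions between the seven good sets, exactly one fails to give reflexivity. The proof used only that $S$ is a commutative local $Q$-algebra with $S=Q\oplus M$ as $Q$-modules; the rule $M^2=0$ just supplies such a ring structure.

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Set
\[
C=X_{\{1\}},\qquad B=X_{\{1,2\}},\qquad A=X_{\{1,2,3\}}.
\]
The three index sets are good, so $A$, $B$, $C$ are semidualizing by Proposition~\ref{prop:family}(b). The differences $\{1,2\}\setminus\{1\}=\{2\}$ and $\{1,2,3\}\setminus\{1,2\}=\{3\}$ are good, so $C$ is $B$-reflexive and $B$ is $A$-reflexive. The difference $\{1,2,3\}\setminus\{1\}$ is $\{2,3\}$, so $\operatorname{Ext}^n_S(C,A)\neq0$ for all $n\ge1$ by Proposition~\ref{prop:family}(c). These modules are the homology of $\mathbf{R}\mathrm{Hom}_S(C,A)$ in degrees $-n$. So this complex is not homologically finite, and $C$ is not $A$-reflexive.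

Let $\tilde S=S[[t_1,\dots,t_d]]$, a local noetherian ring. As $S$ is finite-dimensional over $k$, we have $\tilde S\cong S\otimes_kk[[t_1,\dots,t_d]]$. Hence $\tilde S\otimes_S-$ is the functor $-\otimes_kk[[t_1,\dots,t_d]]$, which is exact and sends nonzero modules to nonzero modules. Modulo the nilpotent ideal generated by the maximal ideal of $S$, the ring $\tilde S$ becomes $k[[t_1,\dots,t_d]]$, so $\dim\tilde S=d$. Write $\tilde X=\tilde S\otimes_SX$. For finitely generated $S$-modules $X$ and $Z$, a resolution of $X$ by finitely generated free modules and flatness give natural isomorphisms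
\[
\tilde S\otimes_S\operatorname{Ext}^n_S(X,Z)\cong\operatorname{Ext}^n_{\tilde S}(\tilde X,\tilde Z)\qquad(n\ge0).
\]
For $n=0$ the isomorphism sends $1\otimes f$ to $\tilde S\otimes_Sf$, so it identifies $\tilde S\otimes_S\kappa_{I,J}$ with the adjoint of the multiplication $\tilde X_I\otimes_{\tilde S}\tilde X_{J\setminus I}\to\tilde X_J$. Thus parts (a) and (c) of Proposition~\ref{prop:family} hold for the modules $\tilde X_I$ over $\tilde S$, and part (b), which was deduced from (a) by Lemma~\ref{lem:modules} alone, holds too. So $\tilde A$, $\tilde B$, $\tilde C$ have the stated properties over $\tilde S$.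
\end{proof}

\begin{remark}
We compute the complex of Theorem~\ref{thm:criterion} in this example. By Proposition~\ref{prop:family}(b) it is $W=X_{\{2\}}\otimes^{\mathbf{L}}_SX_{\{3\}}$. Let $L_0\to E$ be a free resolution over $P$. Then $L=P\otimes_kL_0\otimes_kP$ and $L'=P\otimes_kP\otimes_kL_0$ resolve $E_{\{2\}}$ and $E_{\{3\}}$ over $Q$, and $L\otimes_QL'\cong P\otimes_kL_0\otimes_kL_0$ resolves $E_{\{2,3\}}$. As in the proof of Proposition~\ref{prop:family}, $S\otimes_QL$ and $S\otimes_QL'$ resolve $X_{\{2\}}$ and $X_{\{3\}}$ over $S$. Therefore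
\[
W\cong S\otimes_Q(L\otimes_QL')\cong S\otimes^{\mathbf{L}}_QE_{\{2,3\}} .
\]
Its $n$-th homology contains $\operatorname{Tor}^Q_n(M,E_{\{2,3\}})$, which is nonzero for all $n\ge1$ by \eqref{eq:tor} and Lemma~\ref{lem:F}. So $W$ is not even homologically bounded. This is the sense in which $E_{\{2,3\}}$ is lost in passing from $Q$ to $S$, and with Theorem~\ref{thm:criterion} it shows once more that $C$ is not $A$-reflexive.
\end{remark}

\begin{thebibliography}{9}

\bibitem{SW}
Sean Sather-Wagstaff, \emph{Bass Numbers and Semidualizing Complexes}, arXiv:0812.0643 (2008).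

\end{thebibliography}
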